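\title{Abelian direct summands and the leading coefficient of topological subring zeta functions}

\begin{abstract}
Let $\mathcal A$ be a not necessarily associative ring whose additive group is free of finite rank $d$, let $\zeta_{\mathcal A,\mathrm{top}}(s)\in\mathbb Q(s)$ be its topological subring zeta function, and let $\mathfrak M(\mathcal A)$ be the value of $s^d\zeta_{\mathcal A,\mathrm{top}}(s)$ at $s=\infty$. We prove that $\mathfrak M(\mathcal A)$ is always finite and that it does not change when a copy of $\mathbb Z$ with zero multiplication is added to $\mathcal A$ as a direct summand. The proof expresses $\mathfrak M(\mathcal A)$ through $\ell$-adic limits of numbers of subalgebras, taken along unramified extensions of $\mathbb Q_p$ whose residue field sizes tend to $1$ in $\mathbb Z_\ell$. The same description shows that $\mathfrak M(\mathcal A)$ is a positive normalized volume when $\mathcal A$ has a homogeneous basis of pairwise distinct degrees, and that direct sums cannot be replaced by central extensions.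
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Counting subrings}
Throughout, a \emph{ring} $\mathcal A$ is a free $\mathbb Z$-module of finite rank $d$ with a biadditive multiplication $\mathcal A\times\mathcal A\to\mathcal A$. The multiplication need not be associative, commutative or unital, so Lie rings are included. A \emph{subring} is an additive subgroup closed under multiplication. We write $(\mathbb Z^r,0)$ for $\mathbb Z^r$ with zero multiplication.

Let $K$ be a finite extension of $\mathbb Q_p$ with valuation ring $\mathfrak O$, uniformizer $\pi$ and residue field of size $q$. A \emph{subalgebra} of $\mathcal A\otimes\mathfrak O$ is an $\mathfrak O$-submodule closed under multiplication. A finite $\mathfrak O$-module has a composition series with factors $\mathbb F_q$, so its cardinality is a power of $q$; in particular every finite index is a power of $q$. Let $a_n(\mathcal A,K)$ be the number of subalgebras of index $q^n$; it is finite, since a submodule of index $q^n$ contains $\pi^n(\mathcal A\otimes\mathfrak O)$.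 The \emph{local zeta function} is
\[
\zeta_{\mathcal A\otimes\mathfrak O}(s)=\sum_{U}\lvert\mathcal A\otimes\mathfrak O:U\rvert^{-s}=\sum_{n\ge0}a_n(\mathcal A,K)\,q^{-ns},
\]
where $U$ ranges over the subalgebras of finite index. For $K=\mathbb Q_p$ it counts the subrings of finite index in $\mathcal A\otimes\mathbb Z_p$.

\subsection*{Topological zeta functions}
We use topological zeta functions in the sense of du Sautoy--Loeser and Rossmann. They condense the family of all local zeta functions into one rational function $\zeta_{\mathcal A,\mathrm{top}}(s)\in\mathbb Q(s)$, informally the constant term of $(1-p^{-1})^d\zeta_{\mathcal A\otimes\mathbb Z_p}(s)$ expanded as a series in $p-1$. Precisely, call a finite family of $\mathbb Q$-varieties $V_i$ (not necessarily irreducible, with fixed models over $\mathbb Z$) and rational functions $W_i\in\mathbb Q(X,Y)$ an \emph{admissible formula} for $\mathcal A$ if the following hold.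
\begin{enumerate}
\item[(i)] For almost all primes $p$ and all finite extensions $K/\mathbb Q_p$,
\[
\zeta_{\mathcal A\otimes\mathfrak O}(s)=\sum_i\lvert\bar V_i(\mathbb F_q)\rvert\,W_i(q,q^{-s}),
\]
where $\bar V_i$ is the reduction of $V_i$ modulo $p$.
\item[(ii)] With $X^{-s}=\sum_{k\ge0}\binom{-s}{k}(X-1)^k$, the expansion of each $(1-X^{-1})^dW_i(X,X^{-s})$ in powers of $X-1$ lies in $\mathbb Q(s)[\![X-1]\!]$.
\end{enumerate}
One then defines
\[
\zeta_{\mathcal A,\mathrm{top}}(s)=\sum_i\chi(V_i(\mathbb C))\cdot\bigl[(1-X^{-1})^d\,W_i(X,X^{-s})\bigr]_{X=1},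
\]
where $\chi$ is the topological Euler characteristic and $[\,\cdot\,]_{X=1}$ is the constant term of the expansion. It is known that admissible formulas exist and that the result is independent of the formula chosen. We use this independence to compute $\zeta_{\mathcal A,\mathrm{top}}$ from whichever admissible formula is convenient.

\subsection*{The invariant $\mathfrak M$}
For a fixed field $K$, the local zeta function tends to $a_0=1$ as $s\to+\infty$, and nothing is to be learned there. After the passage to $\zeta_{\mathcal A,\mathrm{top}}$ this changes. Define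
\[
\mathfrak M(\mathcal A)=\zeta_{\mathcal A,\mathrm{top}}(s^{-1})\,s^{-d}\big\vert_{s=0}\in\mathbb Q\cup\{\infty\}.
\]
Thus $\mathfrak M(\mathcal A)$ is finite exactly when $\deg_s\zeta_{\mathcal A,\mathrm{top}}\le-d$, and it is then the coefficient of $s^{-d}$ in the expansion of $\zeta_{\mathcal A,\mathrm{top}}$ in powers of $s^{-1}$. The \emph{degree conjecture} (Conjecture~I of Rossmann's earlier paper on topological zeta functions) asserts that $0\ne\mathfrak M(\mathcal A)\ne\infty$, that is, $\zeta_{\mathcal A,\mathrm{top}}$ has degree $-d$ and $\mathfrak M(\mathcal A)$ is its leading coefficient. The following question comes from \cite{Rossmann}.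

\medskip\noindent\textbf{Question.} \emph{Is $\mathfrak M(\mathcal A)=\mathfrak M(\mathcal A\oplus(\mathbb Z,0))$ for every ring $\mathcal A$?}

\medskip
Here $\mathcal A\oplus(\mathbb Z,0)$ is the direct sum of rings, of rank $d+1$. The simplest case suggests a positive answer: passing from $(\mathbb Z^d,0)$ to $(\mathbb Z^{d+1},0)$ multiplies the topological zeta function by $1/(s-d)$, which lowers the degree by one and keeps the leading coefficient (Example~\ref{ex:abelian}). But there is no such product formula in general: two rings with identical local zeta functions can have different topological zeta functions after $(\mathbb Z,0)$ is added (Example~\ref{ex:Z}). So a proof must isolate the part of the subalgebra count on which $\mathfrak M$ depends.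

\subsection*{Results}
The answer to the question is yes, and the degree conjecture is not assumed.

\begin{theorem}\label{thm:main}
For every ring $\mathcal A$, we have $\mathfrak M(\mathcal A)=\mathfrak M(\mathcal A\oplus(\mathbb Z,0))\in\mathbb Q$. Consequently $\mathfrak M(\mathcal A)=\mathfrak M(\mathcal A\oplus(\mathbb Z^r,0))$ for all $r\ge0$.
\end{theorem}

The proof rests on a description of $\mathfrak M(\mathcal A)$ that mentions no admissible formula, only the numbers $a_n(\mathcal A,K)$.

\begin{theorem}\label{thm:limit}
Let $\mathcal A$ have rank $d\ge1$. Then $\deg_s\zeta_{\mathcal A,\mathrm{top}}\le-d$, that is, $\mathfrak M(\mathcal A)\ne\infty$. Moreover, fix a prime $\ell$. For almost all primes $p$ there is $N_0\ge1$ such that for every multiple $N$ of $N_0$, with $K_m$ the unramified extension of $\mathbb Q_p$ of degree $N\ell^m$, the following hold.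
\begin{enumerate}
\item[(1)] For each $n$ the limit $g_n:=\lim_{m\to\infty}a_n(\mathcal A,K_m)$ exists in $\mathbb Z_\ell$.
\item[(2)] The series $G_0(Y):=\sum_{n\ge0}g_nY^n$ is a rational function lying in $L[Y][(1-Y^b)^{-1}:b\ge1]$ for a finite extension $L/\mathbb Q_\ell$, with a pole of order at most $d$ at $Y=1$.
\item[(3)] $\mathfrak M(\mathcal A)=\bigl[(1-Y)^dG_0(Y)\bigr]_{Y=1}$.
\end{enumerate}
\end{theorem}

The third theorem is not needed for Theorem~\ref{thm:main}; it shows how far the method reaches.

\begin{theorem}\label{thm:supp}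
\begin{enumerate}
\item[(a)] Theorems~\ref{thm:main} and~\ref{thm:limit} hold with ``ring'' replaced by ``free $\mathbb Z$-module of rank $d$ with finitely many multilinear operations of arity $\ge1$'', subrings replaced by submodules closed under the operations, and the operations extended by $0$ to the summand $\mathbb Z$. Here $\zeta_{\mathrm{top}}$ is defined through formula~\eqref{eq:F} below. In particular, both theorems hold for ideal zeta functions of rings.
\item[(b)] Let $\mathcal A$ have rank $d\ge1$ and a $\mathbb Z$-basis $e_1,\dots,e_d$ that is homogeneous of pairwise distinct degrees for a grading of $\mathcal A$ by a torsion-free abelian group, so that each $e_ie_j$ is $0$ or lies in some $\mathbb Ze_k$. Then the degree conjecture holds for $\mathcal A$, and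
\[
\mathfrak M(\mathcal A)=d!\cdot\operatorname{vol}\Bigl\{x\in\mathbb R_{\ge0}^d:\ \sum_ix_i\le1,\ \ x_k\le x_i+x_j\text{ whenever }0\ne e_ie_j\in\mathbb Ze_k\Bigr\}>0.
\]
\item[(c)] In Theorem~\ref{thm:main}, direct sums cannot be replaced by central extensions: for the Heisenberg Lie ring $\mathcal H$ we have $\mathfrak M(\mathcal H)=3/4$, while $\mathfrak M(\mathcal H/Z(\mathcal H))=\mathfrak M(\mathbb Z^2,0)=1$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:summand} counts the subalgebras of $\mathcal A\oplus(\mathbb Z,0)$ in terms of those of $\mathcal A$; modulo $q-1$ the relation is a plain summation. Section~\ref{sec:idea} shows on an example why only $q=1$ matters for $\mathfrak M$. Section~\ref{sec:formula} constructs an admissible formula of a controlled shape, Section~\ref{sec:adic} gives a meaning to $q=1$ and proves Theorems~\ref{thm:limit} and~\ref{thm:main}, and Section~\ref{sec:supp} proves Theorem~\ref{thm:supp}.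

\section{Subalgebras of $\mathcal A\oplus(\mathbb Z,0)$}\label{sec:summand}

Write $\mathcal A'=\mathcal A\oplus(\mathbb Z,0)$. For a subalgebra $U'$ of $\mathcal A\otimes\mathfrak O$, let $U'^2\subset U'$ be the $\mathfrak O$-span of all products of two elements of $U'$.

\begin{lemma}\label{lem:count}
For every finite extension $K/\mathbb Q_p$ and every $n\ge0$,
\begin{equation}\label{eq:exact}
a_n(\mathcal A',K)=\sum_{k=0}^n\ \sum_{U'}\bigl\lvert\operatorname{Hom}_{\mathfrak O}(U'/U'^2,\mathfrak O/\pi^k)\bigr\rvert,
\end{equation}
where $U'$ ranges over the subalgebras of index $q^{n-k}$ in $\mathcal A\otimes\mathfrak O$. Consequently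
\begin{equation}\label{eq:congruence}
a_n(\mathcal A',K)\equiv\sum_{k=0}^na_{n-k}(\mathcal A,K)\pmod{q-1}.
\end{equation}
\end{lemma}

\begin{proof}
Let $U\subset(\mathcal A\otimes\mathfrak O)\oplus\mathfrak O$ be a submodule of finite index, let $U'$ be its projection to $\mathcal A\otimes\mathfrak O$, and let $U\cap(0\oplus\mathfrak O)=0\oplus\pi^k\mathfrak O$. If $(x,z)$ and $(x,z')$ lie in $U$, then $z\equiv z'\bmod\pi^k$. So $\varphi(x)=z\bmod\pi^k$ defines an $\mathfrak O$-linear map $\varphi\colon U'\to\mathfrak O/\pi^k$, and
\[
U=\{(x,z):x\in U',\ z\equiv\varphi(x)\bmod\pi^k\}.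
\]
Conversely, every triple $(U',k,\varphi)$ defines such a submodule $U$, from which the triple is recovered. Since $U$ is the kernel of the surjection $U'\oplus\mathfrak O\to\mathfrak O/\pi^k$, $(x,z)\mapsto z-\varphi(x)$, its index is $\lvert\mathcal A\otimes\mathfrak O:U'\rvert\,q^k$. The product in $\mathcal A'\otimes\mathfrak O$ is $(x,z)(y,w)=(xy,0)$, and $(xy,0)\in U$ if and only if $xy\in U'$ and $\varphi(xy)=0$. Hence $U$ is a subalgebra if and only if $U'$ is a subalgebra and $\varphi$ vanishes on $U'^2$. This gives \eqref{eq:exact}. Each Hom group is a finite $\mathfrak O$-module, so its cardinality is a power of $q$, which is $\equiv1\bmod q-1$.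
\end{proof}

In the following examples $Y=q^{-s}$, and the admissible formula has a single variety, a point. We use that $1-X^{-1}=(X-1)+O((X-1)^2)$ and, for integers $a,b$,
\begin{equation}\label{eq:expansion}
1-X^{-a-bs}=(a+bs)(X-1)+O((X-1)^2).
\end{equation}

\begin{example}\label{ex:abelian}
Let $\mathcal A=(\mathbb Z^d,0)$, $d\ge0$. Then $U'^2=0$ and $U'\cong\mathfrak O^d$, so each Hom group in \eqref{eq:exact} has $q^{dk}$ elements and adding $(\mathbb Z,0)$ multiplies the local zeta function by $1/(1-q^dY)$. Starting from the zeta function $1$ of the zero ring, we get $\prod_{k=0}^{d-1}(1-q^kY)^{-1}$ for $(\mathbb Z^d,0)$. Each factor has a simple pole at $X=1$ after the substitution $q=X$, $Y=X^{-s}$, which is what the normalization $(1-X^{-1})^d$ compensates. By \eqref{eq:expansion},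
\[
\zeta_{(\mathbb Z^d,0),\mathrm{top}}(s)=\frac1{s(s-1)\cdots(s-d+1)},\qquad\mathfrak M(\mathbb Z^d,0)=1 .
\]
The cases $d=0$ and $d=1$ prove Theorem~\ref{thm:main} for the zero ring.
\end{example}

\begin{example}\label{ex:Z}
Let $\mathcal A=\mathbb Z$ with its usual multiplication. Every submodule $U'=\pi^j\mathfrak O$ is a subalgebra, so $\mathbb Z$ and $(\mathbb Z,0)$ have the same local zeta functions $1/(1-Y)$, and $\mathfrak M(\mathbb Z)=1$. But now $U'/U'^2\cong\mathfrak O/\pi^j$, and $\operatorname{Hom}(\mathfrak O/\pi^j,\mathfrak O/\pi^k)$ has $q^{\min(j,k)}$ elements. The pairs $(j,k)$ with minimum $i$ contribute $q^iY^{2i}\bigl(1+2Y/(1-Y)\bigr)$, so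
\[
\zeta_{\mathcal A'\otimes\mathfrak O}=\sum_{j,k\ge0}q^{\min(j,k)}Y^{j+k}=\frac{1+Y}{(1-Y)(1-qY^2)},\qquad\zeta_{\mathcal A',\mathrm{top}}(s)=\frac{2}{s(2s-1)} .
\]
This differs from $1/(s(s-1))$, the result for $(\mathbb Z,0)\oplus(\mathbb Z,0)$, but both leading coefficients equal $1$. Both local formulas also agree at $q=1$, where they become $1/(1-Y)^2$, as \eqref{eq:congruence} predicts.
\end{example}

\section{Why only $q=1$ matters}\label{sec:idea}

We continue with Example~\ref{ex:Z} and study $W(X,Y)=(1+Y)/((1-Y)(1-XY^2))$ near the point $(X,Y)=(1,1)$. Put $X=e^t$ and $Y=e^{-u}$. Then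
\[
W(e^t,e^{-u})=\frac{1+e^{-u}}{(1-e^{-u})(1-e^{t-2u})}=\frac{2}{u(2u-t)}+(\text{terms of degree}>-2\text{ in }t,u).
\]
The substitution $Y=X^{-s}$ restricts to the line $u=st$, on which the lowest-order part equals $t^{-2}\cdot2/(s(2s-1))$. So the lowest-order part of $W$ is the homogenization $t^{-2}\zeta_{\mathcal A',\mathrm{top}}(u/t)$ of the topological zeta function. Letting $s\to\infty$ means expanding in powers of $t/u$:
\[
\frac2{u(2u-t)}=u^{-2}+\tfrac12\,tu^{-3}+\cdots,\qquad\frac2{s(2s-1)}=s^{-2}+\tfrac12\,s^{-3}+\cdots .
\]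
For a ring of rank $d$, a term $z_ks^{-k}$ of $\zeta_{\mathrm{top}}$ corresponds in this way to $z_kt^{k-d}u^{-k}$. Two things follow in the example. First, $W$ can be evaluated at $X=1$, so no negative power of $t$ occurs, and hence $z_k=0$ for $k<d$. Second, $z_d=\mathfrak M$ is the coefficient of $t^0u^{-d}$, so it can be read off from $W(1,e^{-u})=(1-e^{-u})^{-2}=u^{-2}+\cdots$ alone. Since \eqref{eq:congruence} says that adding $(\mathbb Z,0)$ multiplies the generating function ``at $q=1$'' by $1/(1-Y)=u^{-1}+\cdots$, the invariant $\mathfrak M$ should not change.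

For a general ring there are two difficulties. The point counts $\lvert\bar V_i(\mathbb F_q)\rvert$ are not given as functions of a variable $q$ that could be set to $1$. And the individual $W_i$ may have poles along $X=1$ that cancel only in the sum (Example~\ref{ex:rankone}). Both are resolved by changing the topology. Fix a prime $\ell\ne p$. Along $q=p^{N\ell^m}$, $m\to\infty$, we have $q\to1$ in $\mathbb Z_\ell$, the point counts become values of $\ell$-adic analytic functions of $t=\ell^m$ whose value at $t=0$ is the Euler characteristic, and congruences modulo $q-1$ become equalities in the limit. The poles cancel because the numbers $a_n(\mathcal A,K)$ are integers, hence $\ell$-adically bounded. This is where we use that an admissible formula holds for all finite extensions $K/\mathbb Q_p$ and not only for $\mathbb Q_p$.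

\section{An explicit admissible formula}\label{sec:formula}

To take lowest-order parts we need an admissible formula whose terms are products of geometric series with known exponents. From now on $d\ge1$, and $D=d(d+1)/2$.

\begin{proposition}\label{prop:F}
There are an integer $M\ge1$, finitely many $\mathbb Q$-varieties $V_i$ with models over $\mathbb Z[1/M]$, integers $0\le r_i\le c_i$, and pairs $(a_{ij},b_{ij})\in\mathbb Z\times\mathbb Z_{\ge0}$ $(1\le j\le r_i)$ with $a_{ij}\ge1$ whenever $b_{ij}=0$, such that for all $p\nmid M$ and all finite extensions $K/\mathbb Q_p$,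
\begin{equation}\tag{F}\label{eq:F}
\begin{gathered}
\sum_{n\ge0}a_n(\mathcal A,K)Y^n=\sum_i\lvert\bar V_i(\mathbb F_q)\rvert\,W_i(q,Y)\quad\text{in }\mathbb Q[\![Y]\!],\\
W_i(X,Y)=\frac{(X-1)^{c_i}X^{-D}}{(1-X^{-1})^d}\prod_{j=1}^{r_i}\frac{X^{-a_{ij}}Y^{b_{ij}}}{1-X^{-a_{ij}}Y^{b_{ij}}} .
\end{gathered}
\end{equation}
This formula is admissible, and
\begin{equation}\label{eq:top}
\zeta_{\mathcal A,\mathrm{top}}(s)=\sum_{i:\,r_i=c_i}\chi(V_i(\mathbb C))\prod_{j=1}^{r_i}\frac1{a_{ij}+b_{ij}s} .
\end{equation}
\end{proposition}

The proof writes the zeta function as a $p$-adic integral, makes integrand and domain monomial by a resolution of singularities, and sums the resulting series over lattice points in cones. We first record the fact about cones that we need.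

\begin{lemma}\label{lem:cones}
Let $I$ be a finite set, $P\subset\mathbb R^I_{\ge0}$ a closed rational polyhedral cone, and $C$ a union of relative interiors of faces of $P$. Then $C$ is a finite disjoint union of sets $\sigma^\circ=\{\sum_{j=1}^ry_jv_j:y_j>0\}$, where $v_1,\dots,v_r\in\mathbb Z^I_{\ge0}$ are part of a $\mathbb Z$-basis of $\mathbb Z^I$ (so $r\le\lvert I\rvert$; for $r=0$ the set is $\{0\}$). The lattice points of $\sigma^\circ$ are the $\sum_jy_jv_j$ with integers $y_j\ge1$, each written uniquely.
\end{lemma}

\begin{proof}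
The cone $P$ is pointed, so its faces form a fan. By the standard theorem on resolution of toric varieties, every fan has a refinement whose cones $\sigma$ are generated by parts of $\mathbb Z$-bases, and $P$ is the disjoint union of their relative interiors $\sigma^\circ$. A linear form that is nonnegative on $P$ and vanishes at one point of $\sigma^\circ$ vanishes on $\sigma$. So all points of $\sigma^\circ$ satisfy the same defining inequalities of $P$ with equality, which means that $\sigma^\circ$ lies in the relative interior of a single face. Hence each $\sigma^\circ$ is contained in $C$ or disjoint from it. The last claim holds because the $v_j$ extend to a basis of $\mathbb Z^I$.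
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:F}]
Let $\operatorname{val}$ be the valuation of $K$ with $\operatorname{val}(\pi)=1$, let $\lvert x\rvert=q^{-\operatorname{val}(x)}$, and let $\mu$ be the Haar measure on $K^D$ with $\mu(\mathfrak O^D)=1$. We take $s$ real and large. All integrands and summands below are then nonnegative, so all rearrangements are permitted.

\medskip\noindent\emph{Step 1: the integral.}
Fix a basis of $\mathcal A$, so that $\mathcal A\otimes\mathfrak O=\mathfrak O^d$ as row vectors, and let $\mathbb A^D$ be the space of upper triangular $d\times d$ matrices $x$, with $\mathfrak O$-points $\operatorname{Tr}_d(\mathfrak O)$. For $x\in\operatorname{Tr}_d(\mathfrak O)$ with $\det x\ne0$, let $U(x)$ be the $\mathfrak O$-span of the rows $x_1,\dots,x_d$; its index is $\lvert\det x\rvert^{-1}=\prod_k\lvert x_{kk}\rvert^{-1}$. By row reduction over $\mathfrak O$, every submodule of finite index is some $U(x)$. We have $U(x')=U(x)$ if and only if $x'x^{-1}\in\operatorname{GL}_d(\mathfrak O)$, and $x'x^{-1}$ is upper triangular, so the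 matrices representing $U(x)$ form the coset $\operatorname{Tr}_d(\mathfrak O)^\times x$. Row $i$ of $yx$ is $(y_{ii},\dots,y_{id})$ times the submatrix of $x$ with rows and columns $\ge i$. So the linear map $y\mapsto yx$ has determinant $\prod_i\prod_{k\ge i}x_{kk}=\prod_kx_{kk}^k$. As $\mu(\operatorname{Tr}_d(\mathfrak O)^\times)=(1-q^{-1})^d$, the coset has measure $(1-q^{-1})^d\prod_k\lvert x_{kk}\rvert^k$. The $\lvert x_{kk}\rvert$ are constant on the coset, and therefore
\begin{equation}\label{eq:integral}
\zeta_{\mathcal A\otimes\mathfrak O}(s)=(1-q^{-1})^{-d}\int_{\Omega}\prod_k\lvert x_{kk}\rvert^{s-k}\,d\mu,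
\end{equation}
where $\Omega$ is the set of $x\in\operatorname{Tr}_d(\mathfrak O)$ with $\det x\ne0$ such that $U(x)$ is a subalgebra, that is, $x_ix_j\in U(x)$ for all $i,j$. A row vector $y$ lies in $U(x)$ if and only if $yx^{-1}\in\mathfrak O^d$, that is, $y\operatorname{adj}(x)\in\det(x)\mathfrak O^d$. So $\Omega$ is defined by the conditions $\operatorname{val}(\det x)\le\operatorname{val}(f_l(x))$, where $f_l\in\mathbb Z[x]$ are the entries of the vectors $(x_ix_j)\operatorname{adj}(x)$. Entries that vanish identically impose no condition and are dropped.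

\medskip\noindent\emph{Step 2: resolution.}
Let $\Phi=\prod_kx_{kk}\prod_lf_l\ne0$. By Hironaka's theorem there is a smooth $\mathbb Q$-variety $S$ and a projective morphism $h\colon S\to\mathbb A^D$, an isomorphism over $\{\Phi\ne0\}$, such that $h^{-1}(\Phi=0)_{\mathrm{red}}=\bigcup_{j\in J}E_j$ has simple normal crossings: the $E_j$ are prime divisors, and each $\bigcap_{j\in I}E_j$ ($I\subset J$) is empty or smooth of codimension $\lvert I\rvert$. For $f\in\{x_{kk},f_l,\det\}$ let $\operatorname{ord}_j(f)\ge0$ be the order of $f\circ h$ along $E_j$, and let $\nu_j-1\ge0$ be the order along $E_j$ of the $D$-form $h^*dx$, where $dx$ is the product of the coordinate differentials. Since $f$ divides $\Phi$ and $h$ is an isomorphism over $\{\Phi\neq0\}$, we have $\operatorname{div}(f\circ h)=\sum_j\operatorname{ord}_j(f)E_j$ and $\operatorname{div}(h^*dx)=\sum_j(\nu_j-1)E_j$. Put $E_I^\circ=\bigcap_{j\in I}E_j\setminus\bigcup_{j\notin I}E_j$; these sets partition $S$.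

We need the same picture modulo almost every prime. All data involve finitely many equations, so for suitable $M$ the morphism $h$ extends to a projective morphism $\mathcal S\to\mathbb A^D_{\mathbb Z[1/M]}$, an isomorphism over $\{\Phi\ne0\}$, with $\mathcal S$ smooth over $\mathbb Z[1/M]$, and the closures $\mathcal E_j$ of the $E_j$ are relative Cartier divisors such that each $\bigcap_{j\in I}\mathcal E_j$ is empty or smooth over $\mathbb Z[1/M]$ of relative dimension $D-\lvert I\rvert$. The two identities between divisors hold on the generic fiber, so on $\mathcal S$ they can fail only by divisors supported in finitely many fibers; after enlarging $M$ they hold on $\mathcal S$. The $\mathcal E_j$ provide models of the $E_I^\circ$.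

\medskip\noindent\emph{Step 3: Denef's local computation.}
Let $p\nmid M$ and $\mathfrak m=\pi\mathfrak O$. The set $\{\Phi=0\}$ has measure zero. Every $x\in\mathfrak O^D$ with $\Phi(x)\ne0$ has a unique preimage in $S(K)$, and this preimage lies in $\mathcal S(\mathfrak O)$ by the valuative criterion of properness. So \eqref{eq:integral} may be computed on $\mathcal S(\mathfrak O)$, which is the disjoint union of the residue classes of the points $\bar y\in\mathcal S(\mathbb F_q)$.

Let $\bar y\in\bar E_I^\circ(\mathbb F_q)$, and let $z_j$ ($j\in I$) be local equations of the $\mathcal E_j$ at $\bar y$. The common kernel of the $dz_j$ in the tangent space of the special fiber at $\bar y$ is the tangent space of the special fiber of $\bigcap_{j\in I}\mathcal E_j$, which has dimension $D-\lvert I\rvert$; so the $dz_j$ are linearly independent. Complete the $z_j$ to $D$ functions near $\bar y$ on $\mathcal S_{\mathfrak O}$ that vanish at $\bar y$ and have independent differentials there. They define an \'etale map to $\mathbb A^D_{\mathfrak O}$, which by Hensel's lemma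 identifies the residue class of $\bar y$ analytically with $\mathfrak m^D$. By Step~2, near $\bar y$,
\[
f\circ h=\text{unit}\cdot\prod_{j\in I}z_j^{\operatorname{ord}_j(f)},\qquad h^*dx=\text{unit}\cdot\prod_{j\in I}z_j^{\nu_j-1}\,dz,
\]
and a function invertible at $\bar y$ takes values in $\mathfrak O^\times$ on the residue class. Consider the subset of $\mathfrak m^D$ where $\operatorname{val}(z_j)=w_j\ge1$ for $j\in I$. Its measure is $q^{-(D-\lvert I\rvert)}\prod_{j\in I}(1-q^{-1})q^{-w_j}=q^{-D}(q-1)^{\lvert I\rvert}q^{-\sum_jw_j}$. On it, $\operatorname{val}(f\circ h)=\sum_jw_j\operatorname{ord}_j(f)$ and the Jacobian of $h$ has absolute value $q^{-\sum_jw_j(\nu_j-1)}$. The change of variables formula gives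
\begin{equation}\label{eq:conesum}
\zeta_{\mathcal A\otimes\mathfrak O}(s)=(1-q^{-1})^{-d}\sum_{I\subset J}\lvert\bar E_I^\circ(\mathbb F_q)\rvert\,q^{-D}(q-1)^{\lvert I\rvert}\sum_{w\in C_I\cap\mathbb Z^I}q^{-\sum_jw_j(A_j+B_js)},
\end{equation}
where $A_j=\nu_j-\sum_kk\operatorname{ord}_j(x_{kk})$, $B_j=\sum_k\operatorname{ord}_j(x_{kk})\ge0$, and
\[
C_I=\Bigl\{w\in\mathbb R^I_{>0}:\sum_jw_j\operatorname{ord}_j(\det)\le\sum_jw_j\operatorname{ord}_j(f_l)\text{ for all }l\Bigr\}.
\]
The $A_j$ may be negative. But if $B_j=0$, then all $\operatorname{ord}_j(x_{kk})$ vanish, and $A_j=\nu_j\ge1$.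

\medskip\noindent\emph{Step 4: summing over cones.}
Let $P_I\subset\mathbb R^I_{\ge0}$ be the closed cone defined by the same inequalities, so $C_I=P_I\cap\mathbb R^I_{>0}$. A coordinate function that vanishes at a relative interior point of a face of $P_I$ vanishes on that face. So $C_I$ is the union of the relative interiors of the faces not contained in a coordinate hyperplane, and Lemma~\ref{lem:cones} applies. For a generator $v\in\mathbb Z^I_{\ge0}\setminus\{0\}$ put $a(v)=\sum_jv_jA_j$ and $b(v)=\sum_jv_jB_j\ge0$. If $b(v)=0$, then $v$ is supported on indices with $B_j=0$, so $a(v)\ge1$. Hence $a(v)+b(v)s>0$ for large $s$, and the sum over the lattice points of a cone $\sigma^\circ$ is the product, over its generators $v$, of the convergent geometric series $q^{-a(v)-b(v)s}/(1-q^{-a(v)-b(v)s})$. Let $i$ run over the pairs $(I,\sigma^\circ)$, with $V_i=E_I^\circ$, $c_i=\lvert I\rvert$, and $r_i\le c_i$ the number of generators of $\sigma^\circ$. Then \eqref{eq:conesum} becomes \eqref{eq:F} at $Y=q^{-s}$. Each $W_i(q,Y)$ is regular at $Y=0$, because $q^{-a_{ij}}\ne1$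 when $b_{ij}=0$. Two convergent power series that agree for all small $Y>0$ are equal, so \eqref{eq:F} holds in $\mathbb Q[\![Y]\!]$.

\medskip\noindent\emph{Step 5: admissibility.}
Each $a_{ij}+b_{ij}s$ is nonzero in $\mathbb Q(s)$. By \eqref{eq:expansion}, $(1-X^{-1})^dW_i(X,X^{-s})$ is $(X-1)^{c_i-r_i}$ times a series in $\mathbb Q(s)[\![X-1]\!]$ with constant term $\prod_j(a_{ij}+b_{ij}s)^{-1}$. Since $r_i\le c_i$, condition (ii) holds and \eqref{eq:top} follows.
\end{proof}

\begin{example}\label{ex:rankone}
For $\mathcal A=(\mathbb Z,0)$ we have $d=D=1$ and $\Phi=x$. Take $h=\mathrm{id}$, with the single divisor $E_1=\{0\}$, $\nu_1=1$, $A_1=0$, $B_1=1$. The set $I=\emptyset$ gives $V=\mathbb A^1\setminus\{0\}$ with $W=1/(X-1)$, and $I=\{1\}$ gives a point with $W=Y/(1-Y)$. So \eqref{eq:F} reads $1/(1-Y)=(q-1)\cdot\frac1{q-1}+\frac Y{1-Y}$, and \eqref{eq:top} reads $1/s=0\cdot1+1\cdot\frac1s$. The first $W$ has a pole at $X=1$, and its contribution to \eqref{eq:top} would have degree $0>-d$ if the Euler characteristic did not vanish. The degree bound of Theorem~\ref{thm:limit}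 is thus not visible term by term.
\end{example}

\section{The $\ell$-adic limit $q\to1$}\label{sec:adic}

Fix a prime $\ell$ and a formula \eqref{eq:F}. We prove Theorem~\ref{thm:limit} and deduce Theorem~\ref{thm:main}.

\subsection{Point counts as analytic functions}
Let $L/\mathbb Q_\ell$ be a finite extension with ring of integers $\mathcal O_L$ and absolute value $\lvert\,\cdot\,\rvert_\ell$, normalized by $\lvert\ell\rvert_\ell=\ell^{-1}$. Let $L\langle t\rangle\subset L[\![t]\!]$ be the ring of power series whose coefficients tend to $0$. For $\lvert t_0\rvert_\ell\le1$, evaluation at $t_0$ is a ring homomorphism $L\langle t\rangle\to L$, and it is continuous in $t_0$. The series $\log$ and $\exp$ define mutually inverse group isomorphisms between $1+\ell^2\mathcal O_L$ and $\ell^2\mathcal O_L$. The exponent of $\ell$ in $k!$ is at most $k-1$ for $k\ge1$. Hence for $\gamma\in\ell^2\mathcal O_L$ the coefficient of $t^k$ in each of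
\begin{equation}\label{eq:units}
e^{\gamma t}=\sum_{k\ge0}\frac{\gamma^k}{k!}t^k,\qquad\frac{1-e^{-\gamma t}}{\gamma t}=\sum_{k\ge0}\frac{(-\gamma)^k}{(k+1)!}t^k\quad(\gamma\ne0)
\end{equation}
is divisible by $\ell^k$. Both series have the form $1-\ell H$ with $H\in L\langle t\rangle$ integral, so they are units of $L\langle t\rangle$, with inverse $\sum_k\ell^kH^k$.

\begin{lemma}\label{lem:interp}
For almost all primes $p$ there are a finite extension $L/\mathbb Q_\ell$ and $N_0\ge1$ such that for every multiple $N$ of $N_0$ there are $\lambda\in\ell^2\mathcal O_L\setminus\{0\}$ and series $\chi_i(t)\in L\langle t\rangle$ with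
\[
\chi_i(0)=\chi(V_i(\mathbb C)),\qquad\chi_i(k)=\lvert\bar V_i(\mathbb F_{p^{Nk}})\rvert,\qquad e^{\lambda k}=p^{Nk}\qquad(k=1,2,\dots).
\]
\end{lemma}

\begin{proof}
Let $\rho$ be the structure map of the model of $V_i$ over $\mathbb Z[1/M\ell]$. The sheaves $R^k\rho_!\mathbb Q_\ell$ are constructible, hence lisse on a dense open subset of the base, where their stalks have constant dimension. Proper base change identifies the stalks with the groups $H^k_c$ of the geometric fibers, the comparison theorem identifies the generic stalk with $H^k_c(V_i(\mathbb C),\mathbb Q_\ell)$, and $\chi_c=\chi$ for complex varieties. So for almost all $p$,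
\[
\sum_k(-1)^k\dim H^k_c(\bar V_i\otimes\overline{\mathbb F}_p,\mathbb Q_\ell)=\chi(V_i(\mathbb C))\quad\text{for all }i.
\]
Fix such a $p\nmid M\ell$. Let $\alpha_{i\kappa}$ be the eigenvalues of Frobenius on these cohomology groups, listed with multiplicity, and let $\epsilon_{i\kappa}=(-1)^k$ if $\alpha_{i\kappa}$ comes from $H^k_c$. Then $\sum_\kappa\epsilon_{i\kappa}=\chi(V_i(\mathbb C))$, and the Grothendieck--Lefschetz trace formula says that $\lvert\bar V_i(\mathbb F_{p^k})\rvert=\sum_\kappa\epsilon_{i\kappa}\alpha_{i\kappa}^k$ for all $k\ge1$. Frobenius is an automorphism of the finitely generated $\mathbb Z_\ell$-modules $H^k_c(\,\cdot\,,\mathbb Z_\ell)$, so on each cohomology group both it and its inverse preserve a lattice, and the $\alpha_{i\kappa}$ are $\ell$-adic units.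

Let $L$ contain all $\alpha_{i\kappa}$. The group $(\mathcal O_L/\ell^2)^\times$ is finite, so there is $N_0\ge1$ with $\alpha_{i\kappa}^{N_0}\equiv1$ and $p^{N_0}\equiv1\bmod\ell^2\mathcal O_L$. For a multiple $N$ of $N_0$ put $\lambda=\log(p^N)$, which is nonzero because $\log$ is injective and $p^N\ne1$, and put $\chi_i(t)=\sum_\kappa\epsilon_{i\kappa}\exp(t\log\alpha_{i\kappa}^N)$. For integers $k\ge1$ and $\alpha\in1+\ell^2\mathcal O_L$ we have $\exp(k\log\alpha)=\alpha^k$, and the claims follow.
\end{proof}

Fix $p,L,N,\lambda,\chi_i$ as in the lemma, with $p\nmid M$. Let $K_m$ be unramified over $\mathbb Q_p$ of degree $N\ell^m$. Its residue field has size $q_m=p^{N\ell^m}=e^{\lambda\ell^m}$, and $q_m\to1$ in $\mathbb Z_\ell$.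

\subsection{Integrality removes the poles}
The right-hand side of \eqref{eq:F} now interpolates to
\[
G(t,Y)=\sum_i\chi_i(t)\,W_i(e^{\lambda t},Y)=\sum_{n\ge0}g_n(t)Y^n .
\]

\begin{lemma}\label{lem:nopole}
Each $g_n(t)$ lies in $L\langle t\rangle$, and $g_n(0)=\lim_{m\to\infty}a_n(\mathcal A,K_m)\in\mathbb Z_\ell$.
\end{lemma}

\begin{proof}
We first show that $t^dW_i(e^{\lambda t},Y)\in L\langle t\rangle[\![Y]\!]$. By \eqref{eq:units}, $t^d/(1-e^{-\lambda t})^d$ is a unit of $L\langle t\rangle$. A factor with $b_{ij}\ge1$ equals $\sum_{k\ge1}e^{-ka_{ij}\lambda t}Y^{kb_{ij}}$. A factor with $b_{ij}=0$ has $a_{ij}\ge1$, so its denominator $1-e^{-a_{ij}\lambda t}$ is $t$ times a unit. There are at most $r_i\le c_i$ such factors, and we pair each with one of the $c_i$ factors $e^{\lambda t}-1$, which is also $t$ times a unit. This proves the claim, so $H(t):=t^dg_n(t)\in L\langle t\rangle$.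

Evaluating coefficientwise at $t=\ell^m$ and using Lemma~\ref{lem:interp} and \eqref{eq:F}, we find $H(\ell^m)=\ell^{md}a_n(\mathcal A,K_m)$. As $a_n(\mathcal A,K_m)$ is an integer, $\lvert H(\ell^m)\rvert_\ell\le\ell^{-md}$. Suppose $H=t^kH_1$ with $H_1\in L\langle t\rangle$, $H_1(0)\ne0$ and $k<d$. Then $\lvert H(\ell^m)\rvert_\ell=\ell^{-mk}\lvert H_1(0)\rvert_\ell$ for large $m$, a contradiction. So $t^d$ divides $H$, that is, $g_n\in L\langle t\rangle$, and $a_n(\mathcal A,K_m)=g_n(\ell^m)\to g_n(0)$. A limit of integers lies in $\mathbb Z_\ell$.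
\end{proof}

This proves part (1) of Theorem~\ref{thm:limit}, with $g_n=g_n(0)$. Ordering by powers of $t$, we may write $G=\sum_{k\ge0}G_k(Y)t^k$ with $G_k\in L[\![Y]\!]$, and $G_0=\sum_ng_nY^n$ is the series of the theorem.

\subsection{Rationality in $Y$}
We want to substitute $Y=e^{-u}$ as in Section~\ref{sec:idea}. This makes no sense for an arbitrary power series in $Y$, so we check that the coefficients of $G$ are rational functions of a simple kind. Let $\Lambda=L[Y][(1-Y^b)^{-1}:b\ge1]\subset L[\![Y]\!]$. For $a\in\mathbb Z$ and $b\ge1$ write $e^{-a\lambda t}=1-\tau$ with $\tau\in tL[\![t]\!]$. Then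
\[
\frac1{1-e^{-a\lambda t}Y^b}=\frac1{(1-Y^b)+\tau Y^b}=\sum_{k\ge0}\frac{(-\tau Y^b)^k}{(1-Y^b)^{k+1}}\in\Lambda[\![t]\!].
\]
All other factors of the summands of $G$ lie in $L(\!(t)\!)[Y]$. So every summand of $G$ lies in $\Lambda(\!(t)\!)$, and $G_k\in\Lambda$ for all $k$.

\subsection{The lowest-order part}
Since $1-e^{-bu}\ne0$ for $b\ge1$, the substitution $Y\mapsto e^{-u}$ defines a ring homomorphism $\Lambda\to L(\!(u)\!)$ and, coefficientwise in $t$, a ring homomorphism from $\Lambda(\!(t)\!)$ to the field $\mathcal R=L(\!(u)\!)(\!(t)\!)$. In $\mathcal R$ the series in $t/u$ converge, so $\mathcal R$ is the setting for $s=u/(\lambda t)\to\infty$. We filter $\mathcal R$ by total degree in $t$ and $u$. For $\delta\in\mathbb Z$ let $\mathcal R_{\ge\delta}$ be the $L$-subspace of all $\xi=\sum_k\varphi_k(u)t^k$ with $\varphi_k\in u^{\delta-k}L[\![u]\!]$ for all $k$, and for such $\xi$ let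
\[
\operatorname{in}_\delta(\xi)=\sum_k\bigl([u^{\delta-k}]\varphi_k\bigr)\,t^ku^{\delta-k}
\]
be its part of total degree $\delta$. We use the following properties.
\begin{enumerate}
\item[(R1)] $\operatorname{in}_\delta$ is $L$-linear and vanishes on $\mathcal R_{\ge\delta+1}$.
\item[(R2)] $\mathcal R_{\ge\delta}\mathcal R_{\ge\delta'}\subset\mathcal R_{\ge\delta+\delta'}$ and $\operatorname{in}_{\delta+\delta'}(\xi\xi')=\operatorname{in}_\delta(\xi)\operatorname{in}_{\delta'}(\xi')$. Indeed, the coefficient of $t^k$ in $\xi\xi'$ is a finite sum of products $\varphi_{k_1}\varphi'_{k_2}$ with $k_1+k_2=k$, each in $u^{\delta+\delta'-k}L[\![u]\!]$.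
\item[(R3)] $L[\![t,u]\!]\subset\mathcal R_{\ge0}$, and $\operatorname{in}_0$ of such a series is its constant term, since $[u^{-k}]\varphi_k=0$ for $k>0$.
\item[(R4)] Let $\eta=a\lambda t+bu$ with $b\ge1$, or $b=0$ and $a\ge1$. Then $\eta^{-1}\in\mathcal R_{\ge-1}$ and $\operatorname{in}_{-1}(\eta^{-1})=\eta^{-1}$: for $b\ge1$ we have $\eta^{-1}=\sum_{k\ge0}(-a\lambda)^kb^{-k-1}t^ku^{-1-k}$, and for $b=0$ we have $\eta^{-1}=(a\lambda)^{-1}t^{-1}$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
Put $\eta_{ij}=a_{ij}\lambda t+b_{ij}u$. The image in $\mathcal R$ of the $i$-th summand of $G$ is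
\[
\chi_i(t)\,\frac{(e^{\lambda t}-1)^{c_i}e^{-D\lambda t}}{(1-e^{-\lambda t})^d}\prod_{j=1}^{r_i}\frac{e^{-\eta_{ij}}}{1-e^{-\eta_{ij}}} .
\]
Let $\theta(\eta)=\eta/(1-e^{-\eta})\in1+\eta\,\mathbb Q[\![\eta]\!]$. Then $1/(1-e^{-\eta})=\eta^{-1}\theta(\eta)$ for $\eta=\eta_{ij}$ and for $\eta=\lambda t$, and $e^{\lambda t}-1=\lambda t\,e^{\lambda t}/\theta(\lambda t)$. So the summand equals $(\lambda t)^{c_i-d}\prod_j\eta_{ij}^{-1}$ times a series in $L[\![t,u]\!]$ with constant term $\chi_i(0)=\chi(V_i(\mathbb C))$. By (R2)--(R4) it lies in $\mathcal R_{\ge c_i-r_i-d}\subset\mathcal R_{\ge-d}$. Its $\operatorname{in}_{-d}$ is $0$ if $r_i<c_i$, by (R1), and $\chi(V_i(\mathbb C))(\lambda t)^{-d}\prod_j(\lambda t/\eta_{ij})$ if $r_i=c_i$.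

Each factor $1/(a+bs)$ in \eqref{eq:top} lies in $\mathbb Q[\![s^{-1}]\!]$: it is $s^{-1}/(b+as^{-1})$ if $b\ge1$ and the constant $1/a$ if $b=0$. So $\zeta_{\mathcal A,\mathrm{top}}(s)=\sum_{k\ge0}z_ks^{-k}$ with $z_k\in\mathbb Q$. The ring homomorphism $\mathbb Q[\![s^{-1}]\!]\to\mathcal R$, $s^{-1}\mapsto\lambda t/u$, sends $1/(a+bs)$ to $\lambda t/(a\lambda t+bu)$ in both cases. Summing over $i$, we obtain $G(t,e^{-u})\in\mathcal R_{\ge-d}$ and
\begin{equation}\label{eq:initial}
\operatorname{in}_{-d}G(t,e^{-u})=(\lambda t)^{-d}\,\zeta_{\mathcal A,\mathrm{top}}(s)\big\vert_{s^{-1}=\lambda t/u}=\sum_{k\ge0}z_k\lambda^{k-d}\,t^{k-d}u^{-k}.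
\end{equation}
By Lemma~\ref{lem:nopole}, $G(t,e^{-u})=\sum_{k\ge0}G_k(e^{-u})t^k$ contains no negative power of $t$. Since $\lambda\ne0$, we get $z_k=0$ for $k<d$. Hence $\deg_s\zeta_{\mathcal A,\mathrm{top}}\le-d$ and $\mathfrak M(\mathcal A)=z_d$.

Now look at the coefficient of $t^0$. The condition $G(t,e^{-u})\in\mathcal R_{\ge-d}$ gives $G_0(e^{-u})\in u^{-d}L[\![u]\!]$, and \eqref{eq:initial} gives $[u^{-d}]G_0(e^{-u})=z_d$. Because $1-e^{-u}=u+O(u^2)$, the order of $G_0\in\Lambda$ at $Y=1$ equals the order of $G_0(e^{-u})$ in $u$. So $G_0$ has a pole of order at most $d$ at $Y=1$, and $[(1-Y)^dG_0(Y)]_{Y=1}=[u^{-d}]G_0(e^{-u})=\mathfrak M(\mathcal A)$.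
\end{proof}

The argument bounds the order of the pole of $G_0$ from above only. The $g_n$ are $\ell$-adic numbers and carry no sign, so the proof does not show that $\mathfrak M(\mathcal A)\ne0$. In Theorem~\ref{thm:supp}(b) a torus action will identify the $g_n$ as numbers of lattice points, and positivity follows.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $d=0$ is contained in Example~\ref{ex:abelian}, so let $d\ge1$. Fix $\ell$ and a prime $p$ to which Theorem~\ref{thm:limit} applies for both $\mathcal A$ and $\mathcal A'=\mathcal A\oplus(\mathbb Z,0)$. The theorem allows every multiple $N$ of $N_0$, so we can take a common multiple of the two values of $N_0$, and the same fields $K_m$ serve both rings. Since $q_m-1\to0$ in $\mathbb Z_\ell$, the congruences \eqref{eq:congruence} for $K=K_m$ give in the limit $g_n(\mathcal A')=\sum_{k=0}^ng_{n-k}(\mathcal A)$, that is,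
\[
G_0^{\mathcal A'}(Y)=\frac{G_0^{\mathcal A}(Y)}{1-Y} .
\]
As $\mathcal A'$ has rank $d+1$, Theorem~\ref{thm:limit}(3) yields
\[
\mathfrak M(\mathcal A')=\bigl[(1-Y)^{d+1}G_0^{\mathcal A'}(Y)\bigr]_{Y=1}=\bigl[(1-Y)^dG_0^{\mathcal A}(Y)\bigr]_{Y=1}=\mathfrak M(\mathcal A).
\]
The common value is $z_d\in\mathbb Q$. The last statement follows by induction on $r$, since $\mathcal A\oplus(\mathbb Z^{r+1},0)=(\mathcal A\oplus(\mathbb Z^r,0))\oplus(\mathbb Z,0)$.
\end{proof}

\section{Other operations, gradings and central extensions}\label{sec:supp}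

\subsection{Multilinear operations}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(a)]
Let $\omega$ run over the operations, $\omega\colon\mathcal A^k\to\mathcal A$ with $k=k(\omega)\ge1$. On $\mathcal A\oplus\mathbb Z$ they are given by $\omega((x_1,z_1),\dots,(x_k,z_k))=(\omega(x_1,\dots,x_k),0)$. The multiplication entered the proofs in two places only.

In Step~1 of the proof of Proposition~\ref{prop:F}, multilinearity shows that $U(x)$ is closed under $\omega$ if and only if $\det x$ divides the entries of all vectors $\omega(x_{i_1},\dots,x_{i_k})\operatorname{adj}(x)$. These are again conditions $\operatorname{val}(\det x)\le\operatorname{val}(f_l(x))$ with $f_l\in\mathbb Z[x]$. So \eqref{eq:F} holds, and \eqref{eq:top} now serves as the definition of $\zeta_{\mathrm{top}}$ (for $d=0$ we put $\zeta_{\mathrm{top}}=1$). Section~\ref{sec:adic} uses only \eqref{eq:F}, \eqref{eq:top} and the integrality of the $a_n$. It applies to every formula of the shape \eqref{eq:F}, and part (3) of Theorem~\ref{thm:limit} shows that $\mathfrak M$ does not depend on the choice.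

In Lemma~\ref{lem:count}, the submodule $U$ given by $(U',k,\varphi)$ is closed under the operations if and only if $U'$ is closed and $\varphi$ vanishes on the span of all values $\omega(U',\dots,U')$. With this span in place of $U'^2$, the lemma and its proof are unchanged.

Finally, the two-sided ideals of $\mathcal A\otimes\mathfrak O$ are the submodules closed under the unary operations of left and right multiplication by the elements of a basis of $\mathcal A$. In $\mathcal A\oplus(\mathbb Z,0)$, multiplication by these basis elements is the extension by $0$ of the same operations, and the additional basis element multiplies as $0$. So the ideal case is covered.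
\end{proof}

\subsection{Gradings with distinct degrees}
When a finite group acts on the subalgebras of index $q^n$ with orbits of size nearly divisible by $q-1$, only the fixed points survive the limit $q\to1$. A grading provides such an action.

\begin{proof}[Proof of Theorem~\ref{thm:supp}(b)]
The degrees of $e_1,\dots,e_d$ generate a finitely generated torsion-free, hence free, abelian group $\Gamma$. For $i\ne j$, the homomorphisms $\Gamma\to\mathbb Z$ that kill $\deg e_i-\deg e_j\ne0$ lie in a hyperplane, and finitely many hyperplanes do not cover the lattice $\operatorname{Hom}(\Gamma,\mathbb Z)$. So there is a homomorphism that sends the degrees to pairwise distinct integers $\delta_1,\dots,\delta_d$, and $\delta_k=\delta_i+\delta_j$ whenever $0\ne e_ie_j\in\mathbb Ze_k$. Put $\Delta=\max_{i,j}\lvert\delta_i-\delta_j\rvert$.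

Let $p$ be as in Theorem~\ref{thm:limit} and not dividing any nonzero structure constant with respect to $e_1,\dots,e_d$. Let $K=K_m$ and $q=q_m$. The group $\mu_{q-1}\subset\mathfrak O^\times$ of $(q-1)$-th roots of unity is cyclic of order $q-1$. It acts on $\mathcal A\otimes\mathfrak O$ by the algebra automorphisms $\psi_\xi\colon e_i\mapsto\xi^{\delta_i}e_i$, hence on the finite set of subalgebras of index $q^n$. Call a submodule \emph{diagonal} if it has the form $\bigoplus_i\pi^{x_i}\mathfrak Oe_i$; diagonal submodules are fixed by the whole group.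

\emph{Claim: if the stabilizer of $U$ has order $k>\Delta$, then $U$ is diagonal.} Let $\xi$ generate the stabilizer. For $i\ne j$ we have $0<\lvert\delta_j-\delta_i\rvert<k$, so $\xi^{\delta_j-\delta_i}$ is a $k$-th root of unity different from $1$, and $\sum_{l=0}^{k-1}\xi^{l(\delta_j-\delta_i)}=0$. Also $k\mid q-1$, so $k\in\mathfrak O^\times$. Hence $\frac1k\sum_{l=0}^{k-1}\xi^{-l\delta_i}\psi_\xi^l$ is the coordinate projection onto $\mathfrak Oe_i$, and it preserves $U$. So $U=\bigoplus_i(U\cap\mathfrak Oe_i)$, as claimed. This is where the degrees must be distinct: otherwise the projections would only split $U$ along homogeneous components of higher rank.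

By the claim, an orbit with more than one element has size $(q-1)/k$ with $k\le\Delta$. Since $\lvert k\rvert_\ell\ge1/k$, its size has $\ell$-adic absolute value at most $\Delta\lvert q-1\rvert_\ell$. By the ultrametric inequality, the non-fixed subalgebras contribute to $a_n(\mathcal A,K_m)$ an integer of absolute value at most $\Delta\lvert q_m-1\rvert_\ell\to0$. Once $q_m-1>\Delta$, the claim also shows that the fixed subalgebras are exactly the diagonal ones. If $0\ne e_ie_j\in\mathbb Ze_k$, then $e_ie_j$ is a unit of $\mathfrak O$ times $e_k$, so $\pi^{x_i}e_i\cdot\pi^{x_j}e_j\in\pi^{x_k}\mathfrak Oe_k$ if and only if $x_k\le x_i+x_j$. Thus the diagonal subalgebras of index $q^n$ correspond to the points $x\in C\cap\mathbb Z^d$ with $b(x)=n$, where $b(x)=\sum_ix_i$ and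
\[
C=\{x\in\mathbb R^d_{\ge0}:x_k\le x_i+x_j\text{ whenever }0\ne e_ie_j\in\mathbb Ze_k\}.
\]
Their number does not depend on $m$, so it equals $g_n$, and $G_0(Y)=\sum_{x\in C\cap\mathbb Z^d}Y^{b(x)}$.

Decompose $C$ into cones $\sigma^\circ$ as in Lemma~\ref{lem:cones}. A cone with generators $v_1,\dots,v_r$ contributes $\prod_{j=1}^rY^{b(v_j)}/(1-Y^{b(v_j)})$ to $G_0$, with all $b(v_j)\ge1$. Since $(1-Y)/(1-Y^b)$ takes the value $1/b$ at $Y=1$, the contribution to $[(1-Y)^dG_0]_{Y=1}$ is $0$ if $r<d$ and $\prod_jb(v_j)^{-1}$ if $r=d$. On the other hand, $\int_{\sigma^\circ}e^{-b(x)}dx$ is $0$ if $r<d$, and if $r=d$ the substitution $x=\sum_jy_jv_j$, of determinant $\pm1$, turns it into $\prod_j\int_0^\infty e^{-b(v_j)y}dy=\prod_jb(v_j)^{-1}$. By Theorem~\ref{thm:limit}(3),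
\begin{equation}\label{eq:coneintegral}
\mathfrak M(\mathcal A)=\int_Ce^{-b(x)}dx .
\end{equation}
Let $C_\tau=\{x\in C:b(x)\le\tau\}$, so that $\operatorname{vol}C_\tau=\tau^d\operatorname{vol}C_1$. Writing $e^{-b(x)}=\int_{b(x)}^\infty e^{-\tau}d\tau$ and exchanging the integrals, we get $\mathfrak M(\mathcal A)=\int_0^\infty e^{-\tau}\tau^d\,d\tau\cdot\operatorname{vol}C_1=d!\operatorname{vol}C_1$. All inequalities defining $C$ are strict at $(1,\dots,1)$, because $1<1+1$. So $C$ has nonempty interior and $\mathfrak M(\mathcal A)>0$. Together with $\mathfrak M(\mathcal A)\ne\infty$, this is the degree conjecture for $\mathcal A$.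
\end{proof}

\subsection{The Heisenberg Lie ring}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(c)]
The ring $\mathcal H$ has a basis $e_1,e_2,e_3$ with $[e_1,e_2]=e_3=-[e_2,e_1]$ and all other brackets of basis elements zero. Its center is $\mathbb Ze_3$, so $\mathcal H$ is a central extension of $\mathcal H/Z(\mathcal H)=(\mathbb Z^2,0)$ by $(\mathbb Z,0)$. The degrees $(1,0),(0,1),(1,1)$ define a $\mathbb Z^2$-grading as in (b), with $C=\{x\in\mathbb R^3_{\ge0}:x_3\le x_1+x_2\}$. Integrating first over $x_3$ in \eqref{eq:coneintegral},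
\[
\mathfrak M(\mathcal H)=\int_{\mathbb R^2_{\ge0}}e^{-x_1-x_2}\bigl(1-e^{-x_1-x_2}\bigr)dx_1dx_2=1-\tfrac12\cdot\tfrac12=\tfrac34 .
\]
By Example~\ref{ex:abelian}, $\mathfrak M(\mathbb Z^2,0)=1$.
\end{proof}

\begin{remark}
One sees directly where Lemma~\ref{lem:count} breaks down. Describe a submodule $U\subset\mathcal H\otimes\mathfrak O=\mathfrak O^2\oplus\mathfrak Oe_3$ by a triple $(U',k,\varphi)$ as in its proof, with $U'\subset\mathfrak O^2$ of index $q^j$. The bracket is $[(x,z),(y,w)]=(0,\det(x,y))$, and the determinants $\det(x,y)$ with $x,y\in U'$ span $\pi^j\mathfrak O$. So $U$ is a subalgebra if and only if $k\le j$, with $\varphi$ arbitrary. For a direct sum every pair $(U',k)$ occurs, since $\varphi=0$ is always allowed; here the pairs with $k>j$ are missing. By Example~\ref{ex:abelian} there are $1+q+\dots+q^j$ choices of $U'$, and there are $q^{2k}$ choices of $\varphi$. In the limit $q\to1$,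
\[
G_0^{\mathcal H}(Y)=\sum_{j\ge0}(j+1)Y^j\,\frac{1-Y^{j+1}}{1-Y}=\frac1{(1-Y)^3}-\frac Y{(1-Y)(1-Y^2)^2} .
\]
The first term is $G_0$ for $(\mathbb Z^3,0)$, and the second, which counts the missing pairs, lowers $\mathfrak M$ by $[Y/(1+Y)^2]_{Y=1}=1/4$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Rossmann}
Tobias Rossmann, \emph{Computing topological zeta functions of groups, algebras, and modules, II}, arXiv:1409.5044 (2014).
\end{thebibliography}
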